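\title{There are only finitely many very dense $3$-dicritical digraphs}

\begin{abstract}
A digraph is $3$-dicritical if its vertex set cannot be partitioned into two acyclic sets, while the vertex set of every proper subdigraph can. We prove that for every constant $C\ge 0$ only finitely many $3$-dicritical digraphs on $n$ vertices have at least $\binom n2-Cn$ arcs. The case $C=0$ is a conjecture posed in a paper of Havet, H\"orsch and Picasarri-Arrieta. The proof orders a largest acyclic set of well-connected vertices, deletes arcs that span a long stretch of this order, and shows that the resulting colorings produce linearly many vertices in one of two configurations, both of which are excluded by Ramsey's theorem.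
\end{abstract}

\section{Introduction}

All digraphs in this paper are finite and have no loops and no parallel arcs; a \emph{digon}, that is, a pair of opposite arcs $uv$ and $vu$, is allowed. We write $n(D)$ and $m(D)$ for the numbers of vertices and arcs of $D$. A \emph{$k$-dicoloring} of $D$ is a partition of $V(D)$ into $k$ sets, each of which induces a subdigraph without directed cycles, and $D$ is \emph{$k$-dicolorable} if it has one. This extends the usual coloring of graphs. If every edge of a graph $G$ is replaced by a digon, which gives the \emph{bidirected} graph associated with $G$, then a vertex set is acyclic exactly when it is independent in $G$.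

A digraph is \emph{$3$-dicritical} if it is not $2$-dicolorable but each of its proper subdigraphs is. Every digraph that is not $2$-dicolorable contains a minimal such subdigraph, so the $3$-dicritical digraphs are the obstructions to $2$-dicolorability. In such a digraph every arc is needed: deleting any one of them creates a $2$-dicoloring. How many arcs can all be needed at the same time?

The simplest cases suggest very few. One level down, the minimal digraphs that are not acyclic are the directed cycles, with $m=n$. The bidirected odd cycles are $3$-dicritical and have $m=2n$: after deleting an arc $uv$, color the path that remains from the underlying cycle properly, so that $u$ and $v$ share a color and $vu$ is the only monochromatic arc. But criticality does not force sparsity.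

\begin{example}\label{ex:quadratic}
Let $k\ge2$. Take sets $X=\{x_1,\dots,x_k\}$ and $Y=\{y_1,\dots,y_k\}$, a vertex $w$, and two directed cycles $x'_1\cdots x'_kx'_1$ and $y'_1\cdots y'_ky'_1$. Join $x_i$ to $x_i'$ and $y_i$ to $y'_i$ by digons, and add all arcs $x_iy_j$, $y_jw$ and $wx_i$. This digraph has $n=4k+1$ vertices and $k^2+8k$ arcs, about $n^2/16$, and it is $3$-dicritical.

Indeed, in a $2$-dicoloring each of the two cycles sees both colors, hence by the digons so do $X$ and $Y$, and some triangle $wx_iy_jw$ is monochromatic. For criticality, color $X\cup Y\cup\{w\}$ as described below and give each primed vertex the color opposite to that of its partner; a monochromatic cycle is then one of the two primed cycles or a triangle $wx_iy_jw$. If the deleted arc lies on the triangle $wx_iy_jw$, give color $1$ to exactly these three vertices of $X\cup Y\cup\{w\}$. If it lies on the cycle through the $x'_i$, give color $1$ to $w$ and $y_1$ only. If it belongs to the digon between $x_i$ and $x'_i$, use the last coloring and move $x_i'$ to color $2$, where it is incident with a single arc. Arcs on the side of $Y$ are treated with the roles of $X$ and $Y$ exchanged.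
\end{example}

So there are infinitely many $3$-dicritical digraphs with quadratically many arcs, and the question is what happens at the top of the range. A digraph is \emph{semi-complete} if every two distinct vertices are joined by at least one arc; it then has at least $\binom n2$ arcs. It is known that there are only finitely many $3$-dicritical semi-complete digraphs. The following conjecture, posed in \cite{HHP}, replaces the structural hypothesis by the arc count.

\begin{quote}
\textbf{Conjecture.} Up to isomorphism, only finitely many $3$-dicritical digraphs $D$ satisfy $m(D)\ge\binom{n(D)}2$.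
\end{quote}

The count does admit new digraphs: the bidirected $5$-cycle has $10=\binom52$ arcs and is not semi-complete. Still, one would guess that the conjecture holds. The digons of a $3$-dicritical digraph other than a bidirected odd cycle form a forest (Lemma~\ref{lem:forest}), so they compensate for at most $n-1$ missing pairs, and a digraph as in the conjecture is close to semi-complete. Closeness alone does not transfer the finiteness, however. A large semi-complete proper subdigraph of $D$ is $2$-dicolorable and so is not critical, and the missing pairs may be distributed very unevenly: a few vertices may be non-adjacent to most of the digraph. We prove the conjecture in a stronger form.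

\begin{theorem}\label{thm:main}
For every constant $C\ge0$ there are only finitely many $3$-dicritical digraphs $D$ with $m(D)\ge\binom{n(D)}2-C\,n(D)$.
\end{theorem}

The conjecture is the case $C=0$. The proof does not use the finiteness result for semi-complete digraphs, which is contained in that case.

Section~\ref{sec:reduction} reduces the theorem to digraphs with linearly many non-adjacent pairs. Section~\ref{sec:model} extracts from criticality the one lemma that drives the proof and carries out the argument for semi-complete digraphs, where it is short. Sections~\ref{sec:patterns} and~\ref{sec:handles} prove the two Ramsey-type statements on which it rests, and Sections~\ref{sec:windows}--\ref{sec:end} make the argument robust against missing pairs.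

\section{Conventions and a reduction}\label{sec:reduction}

We write $u\to v$ if $uv$ is an arc; the arc $vu$ may be present as well. In this case $u$ is an \emph{in-neighbor} of $v$ and $v$ is an \emph{out-neighbor} of $u$. Two distinct vertices are \emph{adjacent}, or \emph{neighbors}, if at least one arc joins them. Cycles, paths and walks are directed, a digon is a cycle of length $2$, and a single vertex is a (trivial) path. A set $X\subseteq V(D)$ is \emph{acyclic} if the induced subdigraph $D[X]$ has no cycle. We write $D\setminus uv$ for $D$ without the arc $uv$ and $D-x$ for $D$ without the vertex $x$. Two quantities recur throughout: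
\[
I(u,v)=\{x: u\to x\to v\},\qquad \mu(x)=\#\{y\ne x: y \text{ is not adjacent to } x\}.
\]
We use the following standard facts.
\begin{itemize}
\item[(F1)] The arcs of a closed walk of positive length contain a cycle. An acyclic set has a \emph{topological order}, a linear order in which every arc goes from an earlier to a later vertex.
\item[(F2)] Non-consecutive vertices of a shortest cycle of a digraph are non-adjacent: an arc $x_ix_j$ between two of them, followed by the part of the cycle from $x_j$ to $x_i$, would be a shorter cycle.
\item[(F3)] A set of $N$ integers contains at least $N/(\lambda+1)$ elements that are pairwise more than $\lambda$ apart: sort the set and take every $(\lambda+1)$-st element, starting with the first.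
\item[(F4)] (Ramsey's theorem.) For all $k,c$ there is $\rho(k,c)$ such that in every coloring of the pairs of a $\rho(k,c)$-element set with $c$ colors, some $k$-element subset has all its pairs of the same color.
\end{itemize}

Ramsey's theorem will be applied to directions of arcs, so we first need all relevant pairs to be adjacent. Call two disjoint vertex sets \emph{fully adjacent} if every vertex of one is adjacent to every vertex of the other.

\begin{lemma}\label{lem:clean}
Let $\Gamma_1,\dots,\Gamma_N$ be pairwise disjoint sets of at most $g$ vertices each, and suppose that $\mu(x)\le M$ for every vertex $x$ of these sets. Then at least $N/(gM+1)$ of the sets are pairwise fully adjacent.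
\end{lemma}

\begin{proof}
Join $i$ and $j$ in an auxiliary graph if $\Gamma_i$ and $\Gamma_j$ are not fully adjacent. The vertices of $\Gamma_i$ have at most $gM$ non-neighbors in total, each in at most one $\Gamma_j$, so the maximum degree is at most $gM$. Picking an index and deleting it together with its neighbors, repeatedly, gives an independent set of size at least $N/(gM+1)$.
\end{proof}

\begin{lemma}\label{lem:forest}
If $D$ is $3$-dicritical and not a bidirected odd cycle, then the graph on $V(D)$ whose edges are the digons of $D$ is a forest.
\end{lemma}

\begin{proof}
Suppose that this graph contains a cycle $Q$. If $Q$ is odd, the bidirected $Q$ is a subdigraph of $D$ that is not $2$-dicolorable, so it equals $D$, which we excluded. If $Q$ is even, let $\{u,v\}$ be an edge of $Q$ and take a $2$-dicoloring of $D\setminus uv$. The other edges of $Q$ are still digons, so the colors alternate along the path $Q-\{u,v\}$ obtained by deleting this edge, which has odd length. Hence $u$ and $v$ have different colors, restoring the arc $uv$ creates no monochromatic cycle, and $D$ is $2$-dicolorable, a contradiction.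
\end{proof}

The rest of the paper proves the following statement.

\begin{theorem}\label{thm:reduced}
For every integer $K\ge1$ there is $n_0(K)$ such that no $3$-dicritical digraph on $n\ge n_0(K)$ vertices has at most $Kn$ non-adjacent pairs.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:reduced}]
Let $D$ be $3$-dicritical with $m\ge\binom n2-Cn$. If $D$ is a bidirected odd cycle, then $2n\ge\binom n2-Cn$, which bounds $n$. Otherwise let $\nu$ be the number of non-adjacent pairs and $\delta$ the number of digons. Then $m=\binom n2-\nu+\delta$ and $\delta\le n-1$ by Lemma~\ref{lem:forest}, so $\nu\le(C+1)n$ and $n<n_0(\lceil C+1\rceil)$. There are finitely many digraphs of each order.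
\end{proof}

\section{Critical colorings and the semi-complete case}\label{sec:model}

From now on $D$ is a $3$-dicritical digraph on $n$ vertices. Deleting an arc $uv$ yields a $2$-dicoloring that fails for $D$ only because of this arc. The next lemma records what such a coloring looks like.

\begin{lemma}\label{lem:coloring}
For every arc $uv$ of $D$ there is a partition $(A,B)$ of $V(D)$ such that $u,v\in A$, the set $B$ is acyclic, and every cycle of $D[A]$ uses the arc $uv$. For this partition,
\begin{enumerate}
\item[(i)] $I(u,v)\subseteq B$, and in particular $I(u,v)$ is acyclic;
\item[(ii)] $D[B\cup\{u\}]$ contains a cycle.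
\end{enumerate}
\end{lemma}

We call $(A,B)$ a \emph{$uv$-coloring}.

\begin{proof}
Take a $2$-dicoloring of $D\setminus uv$. As $D$ is not $2$-dicolorable, one class, call it $A$, contains a cycle of $D$. Every cycle of $D[A]$ uses $uv$, so $u,v\in A$, and the other class $B$ is acyclic in $D$ because it does not contain $u$. A cycle of $D[A]$ through $uv$ consists of this arc and a path $P$ from $v$ to $u$ in $D[A]\setminus uv$. If some $x\in I(u,v)$ were in $A$, then $u\to x\to v$ followed by $P$ would be a closed walk in $D[A]\setminus uv$, which is impossible by (F1). This gives (i). The set $A\setminus\{u\}$ is acyclic, so if $B\cup\{u\}$ were acyclic too, $D$ would be $2$-dicolorable. This gives (ii).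
\end{proof}

The two parts pull in opposite directions. Part (i) says that no cycle lies ``between'' the ends of an arc; it is the source of almost every contradiction below, and it is special to two colors, since all of $I(u,v)$ is pushed into a single acyclic class. Part (ii) produces a cycle through $u$ that must coexist with $I(u,v)$ inside $B\cup\{u\}$. This is a strong restriction when $I(u,v)$ is large. In Example~\ref{ex:quadratic} the many arcs $x_iy_j$ have $I(x_i,y_j)=\emptyset$; in a nearly complete digraph, arcs with large $I(u,v)$ cannot be avoided.

\subsection*{The semi-complete case}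
We run the whole argument for a semi-complete $D$, quoting two statements that are proved later in the generality needed. The general proof does not depend on this discussion, but it follows the same steps.

Let $S$ be a largest acyclic set and $Z=V(D)\setminus S$. Since $D-x$ is $2$-dicolorable for any vertex $x$, we have $N:=|S|\ge(n-1)/2$. Name the vertices of $S$ by their positions $1,\dots,N$ in the topological order, so that $s\to s'$ exactly when $s<s'$. Put $v=N$. For each $u\le v-2$ fix a $uv$-coloring $(A_u,B_u)$. All of $u+1,\dots,v-1$ lie in $I(u,v)$ and hence in $B_u$. By Lemma~\ref{lem:coloring}(ii), $D[B_u\cup\{u\}]$ has a shortest cycle; it passes through $u$, and by (F2) its length is $2$ or $3$. Let $p$ be the predecessor and $z$ the successor of $u$ on it, so that $p,z\in B_u$ and either $z=p$ or $z\to p$. Everything depends on the arcs between $p$ and $u+1$; see Figure~\ref{fig:types}. Note that $p\neq u+1$, because $p\to u$.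

\emph{Type I: $u+1$ is not an out-neighbor of $p$.} Then $u+1\to p$, and $p\to u\to u+1\to p$ is a triangle. We have $p\in Z$, since $S$ is acyclic. The same $p$ cannot arise in this way from $u<u'$, for then the triangle $p\to u'\to u'+1\to p$ would lie in $B_u$.

\emph{Type II: $p\to u+1$.} Then no $s$ with $u<s<v$ equals $z$ or is an in-neighbor of $z$: otherwise we could walk inside $B_u$ from $z$ to $p$, to $u+1$, to $s$ and back to $z$. As $u\to z$ and $z\ne v\in A_u$, we get $z\in Z$. Moreover $u$ is the last in-neighbor of $z$ in $\{1,\dots,v-1\}$, so $z$ determines $u$.

\begin{figure}[ht]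
\centering
\begin{tikzpicture}[>=stealth,dot/.style={circle,fill,inner sep=1.4pt}]
\node[dot,label=below:$u$] (a0) at (0,0) {};
\node[dot,label=below:$u+1$] (a1) at (1.2,0) {};
\node at (2.1,0) {$\cdots$};
\node[dot,label=below:$v$] at (3,0) {};
\node[dot,label=above:$p$] (p) at (0.6,1.2) {};
\draw[->] (p)--(a0); \draw[->] (a0)--(a1); \draw[->] (a1)--(p);
\node[dot,label=below:$u$] (b0) at (5,0) {};
\node[dot,label=below:$u+1$] (b1) at (6.2,0) {};
\node[dot,label=below:$u+2$] (b2) at (7.4,0) {};
\node at (8.3,0) {$\cdots$};
\node[dot,label=below:$v-1$] (b3) at (9.2,0) {};
\node[dot,label=below:$v$] at (10.2,0) {};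
\node[dot,label=above:$z$] (z) at (6.2,1.2) {};
\draw[->] (b0)--(z); \draw[->] (z)--(b1); \draw[->] (z)--(b2); \draw[->] (z)--(b3);
\end{tikzpicture}
\caption{The two outcomes of deleting the arc $uv$ in a semi-complete $3$-dicritical digraph. The bottom row is a largest acyclic set $S$, with all arcs going from left to right (most are not drawn). Left, type~I: a vertex $p\notin S$ forms a triangle with $u$ and $u+1$. Right, type~II: a vertex $z\notin S$ has $u$ as its last in-neighbor in $S$ before $v$.}
\label{fig:types}
\end{figure}

At least $(N-2)/2$ vertices $u$ have the same type, and they produce as many distinct vertices of $Z$. Call a cycle formed by one vertex of $Z$ and one or two consecutive vertices of $S$ a \emph{handle}. Lemma~\ref{lem:fewhandles} (with $M=0$) says that handles through distinct vertices of $Z$ are attached to $S$ at no more than $r$ different places, where $r$ is an absolute constant. The reason is visible in the cleanest situation: if handles through $y_1,y_2,y_3$ are attached from left to right at disjoint places and $y_2$ receives arcs from the left and sends arcs to the right, then the middle handle lies in $I(s,s')$ for $s\in S$ in the left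 handle and $s'\in S$ in the right one. The lemma excludes type~I for large $n$ at once.

In type II we use the maximality of $S$: every $z\in Z$ lies on a handle (Lemma~\ref{lem:handleexists}). Hence linearly many of our vertices $z$ share the same place of attachment, that is, $z\to a$ and $b\to z$ for fixed $a\le b$ in $S$. Write $u(z)$ for the vertex that produced $z$, and discard the at most one $z$ with $u(z)=a$. If $u(z)>a$ then $z\to a\to u(z)$, and if $u(z)<a$ then $u(z)\to b\to z$. Keeping half of the vertices, we obtain a long ``staircase'' $u_1<u_2<\cdots$ and $z_1,z_2,\dots$ with $u_i\to z_i$, with $z_i\to u_j$ and no arc $u_jz_i$ for $i<j$, and with one vertex $w\in\{a,b\}$ placed in the same way with respect to every step. Ramsey's theorem makes the remaining directions uniform, and Corollary~\ref{cor:staircase} excludes the outcome.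

\section{Forbidden patterns}\label{sec:patterns}

Both quoted statements concern a sequence $x_1,x_2,\dots$ of vertices taken in order from an acyclic set, each with a companion $y_i$ outside the set. After Ramsey's theorem, the direction of an arc depends only on the kinds of its ends and on the order of their indices. We name the eight possible outcomes.

\begin{definition}
A \emph{pattern of length $k$} consists of $2k$ distinct vertices $x_1,\dots,x_k,y_1,\dots,y_k$ and parameters $\sigma\in\{+,-\}$ and $L,R\in\{\mathrm{in},\mathrm{out}\}$ such that $x_i\to x_j$ for all $i<j$, and
\begin{itemize}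
\item $y_i\to y_j$ for all $i<j$ if $\sigma=+$, and $y_j\to y_i$ for all $i<j$ if $\sigma=-$;
\item $x_j\to y_i$ for all $j<i$ if $L=\mathrm{in}$, and $y_i\to x_j$ for all $j<i$ if $L=\mathrm{out}$;
\item $x_j\to y_i$ for all $j>i$ if $R=\mathrm{in}$, and $y_i\to x_j$ for all $j>i$ if $R=\mathrm{out}$.
\end{itemize}
Further arcs are allowed, and nothing is required between $x_i$ and $y_i$.
\end{definition}

Thus $L$ and $R$ tell whether the arcs between $y_i$ and the $x$'s to its left, respectively right, come in to $y_i$ or go out of it. The first $k'$ indices of a pattern form a pattern of length $k'$ with the same parameters.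

\begin{lemma}\label{lem:findpattern}
Let $x_1,\dots,x_N,y_1,\dots,y_N$ be distinct vertices such that $x_i\to x_j$ for $i<j$ and the pairs $\{x_i,y_i\}$ are pairwise fully adjacent. If $N\ge\rho(k,8)$, then some $k$ indices give a pattern of length $k$.
\end{lemma}

\begin{proof}
Choose one arc for each adjacent pair of vertices. Color each pair of indices $i<j$ by the three directions chosen between $y_i$ and $y_j$, between $x_i$ and $y_j$, and between $y_i$ and $x_j$. On a monochromatic set of $k$ indices these directions define $\sigma$, $L$ and $R$.
\end{proof}

Some patterns cannot be excluded, because their required arcs are consistent with a linear order: $(L,R,\sigma)=(\mathrm{in},\mathrm{out},+)$ with the order of the pairs $\{x_1,y_1\},\{x_2,y_2\},\dots$; $(L,R)=(\mathrm{out},\mathrm{out})$ with all $y$'s before all $x$'s; and $(L,R)=(\mathrm{in},\mathrm{in})$ with all $x$'s before all $y$'s. The next lemma excludes the other parameters, and it excludes the last two types when the arcs between $x_i$ and $y_i$ go against the order.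

\begin{lemma}\label{lem:patterns}
$D$ contains no pattern of length $10$ with
\begin{enumerate}
\item[(i)] $(L,R)=(\mathrm{out},\mathrm{in})$;
\item[(ii)] $(L,R,\sigma)=(\mathrm{in},\mathrm{out},-)$;
\item[(iii)] $(L,R)=(\mathrm{out},\mathrm{out})$ and $x_i\to y_i$ for all $i$;
\item[(iv)] $(L,R)=(\mathrm{in},\mathrm{in})$ and $y_i\to x_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) To get rid of the unspecified pairs $x_iy_i$, put $t_j=x_{2j}$ and $w_j=y_{2j-1}$ for $1\le j\le5$. Then
\[
t_i\to t_j\ \ (i<j),\qquad t_j\to w_l\ \ (j\ge l),\qquad w_l\to t_i\ \ (i<l).
\]
We fix an arc, take the coloring $(A,B)$ of Lemma~\ref{lem:coloring}, and propagate colors along triangles: a triangle cannot lie in $B$, and it can lie in $A$ only if it uses the fixed arc.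

Let $\sigma=+$, so $w_l\to w_{l'}$ for $l<l'$, and take a $t_4w_3$-coloring. The vertices $t_5,w_1,w_2$ lie in $I(t_4,w_3)$, hence in $B$. The triangle $w_1\to w_2\to t_1\to w_1$ forces $t_1\in A$. Now $t_1,t_4,w_3\in A$, so the triangle $w_3\to t_1\to t_3\to w_3$ forces $t_3\in B$ and the triangle $t_4\to w_4\to t_1\to t_4$ forces $w_4\in B$. Then $t_3\to t_5\to w_4\to t_3$ lies in $B$, a contradiction.

Let $\sigma=-$, so $w_{l'}\to w_l$ for $l<l'$, and take a $t_3w_2$-coloring. Now $t_4,w_3\in I(t_3,w_2)\subseteq B$. For $j=1,2$ the triangle $t_j\to t_4\to w_3\to t_j$ forces $t_j\in A$. Then $w_2\to t_1\to t_2\to w_2$ lies in $A$ and avoids the arc $t_3w_2$, a contradiction.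

(ii) Exchange the roles of the two sequences and reverse the indices: put $x'_i=y_{11-i}$ and $y'_i=x_{11-i}$. Let $i<j$, so $11-j<11-i$. Then $\sigma=-$ gives $x'_i\to x'_j$, the order of the $x$'s gives $y'_j\to y'_i$, $L=\mathrm{in}$ gives $y'_j\to x'_i$, and $R=\mathrm{out}$ gives $x'_j\to y'_i$. This is a pattern with parameters $(\mathrm{out},\mathrm{in},-)$, excluded by (i).

(iii) Here $y_i\to x_j$ whenever $i\ne j$. Let $\{l,l'\}=\{2,3\}$ with $y_l\to y_{l'}$. Then $y_l\to x_4$ is an arc, and $I(y_l,x_4)$ contains the triangle $x_1\to x_{l'}\to y_{l'}\to x_1$, contradicting Lemma~\ref{lem:coloring}(i).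

(iv) Here $x_j\to y_i$ whenever $i\ne j$. Let $\{l,l'\}=\{2,3\}$ with $y_{l'}\to y_l$. Then $x_1\to y_l$ is an arc, and $I(x_1,y_l)$ contains the triangle $x_{l'}\to x_4\to y_{l'}\to x_{l'}$, again a contradiction.
\end{proof}

A staircase as in Section~\ref{sec:model} is therefore forced to be the transitive pattern $x_1,y_1,x_2,y_2,\dots$, which is harmless by itself. One more vertex that treats all steps alike destroys it.

\begin{corollary}\label{cor:staircase}
$D$ contains no pattern of length $10$ with $R=\mathrm{out}$ and $x_i\to y_i$ for all $i$, together with a vertex $w$ such that either $y_i\to w\to x_i$ for all $i$, or $x_i\to w\to y_i$ for all $i$.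
\end{corollary}

\begin{proof}
Lemma~\ref{lem:patterns}(iii) gives $L=\mathrm{in}$, and then (ii) gives $\sigma=+$. So $x_i\to y_j$ for $i\le j$, and $x_i\to x_j$, $y_i\to y_j$, $y_i\to x_j$ for $i<j$. If $y_i\to w\to x_i$ for all $i$, then $y_1\to x_3$ is an arc and $I(y_1,x_3)$ contains the triangle $w\to x_2\to y_2\to w$. If $x_i\to w\to y_i$ for all $i$, then $x_1\to y_4$ is an arc and $I(x_1,y_4)$ contains the triangle $y_2\to x_3\to w\to y_2$. Both contradict Lemma~\ref{lem:coloring}(i).
\end{proof}

\section{Handles on a maximal acyclic set}\label{sec:handles}

To apply Lemma~\ref{lem:clean} we need vertices with boundedly many non-neighbors. In this section $M\ge0$ is an arbitrary integer. A vertex $x$ is \emph{light} if $\mu(x)\le M$ and \emph{heavy} otherwise, $\Lambda$ is the set of light vertices, and $S$ is a largest acyclic subset of $\Lambda$. Fix a topological order of $S$ and name each vertex of $S$ by its position, so that $S=\{1,\dots,N\}$. Two adjacent vertices $s<s'$ of $S$ are joined by the single arc $ss'$. Intervals such as $[a,b]$ or $(a,b)$ denote sets of integers.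

\begin{definition}
A \emph{handle} is a pair $(y,P)$, where $y\in\Lambda\setminus S$ and $P$ is a path in $D[S]$ from $a$ to $b$ (possibly $a=b$) such that $y\to a$, $b\to y$ and $b-a\le 3M+1$. We call $y$ its \emph{apex} and $[a,b]$ its \emph{interval}.
\end{definition}

The path $P$ is increasing, so $V(P)\subseteq[a,b]$, and $V(P)\cup\{y\}$ is a set of at most $3M+3$ light vertices that contains a cycle.

\begin{lemma}\label{lem:handleexists}
Every $y\in\Lambda\setminus S$ is the apex of a handle.
\end{lemma}

\begin{proof}
By the maximality of $S$, the set $S\cup\{y\}\subseteq\Lambda$ contains a cycle, necessarily through $y$. So there are $a\le b$ in $S$ with $y\to a$, $b\to y$ and a path from $a$ to $b$ in $D[S]$. Choose them with $b-a$ minimal, and let $a<s<b$. If $s$ is adjacent to each of $y,a,b$, then $a\to s\to b$, and either $s\to y$, so that $(a,s)$ is a better choice, or $y\to s$, so that $(s,b)$ is. Hence every such $s$ is non-adjacent to one of three light vertices, and $b-a-1\le3M$.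
\end{proof}

\begin{lemma}\label{lem:fewhandles}
There is a constant $r=r(M)$ such that in every family of handles with pairwise distinct apexes at most $r$ different intervals occur.
\end{lemma}

\begin{proof}
Let $r_0=\bigl((3M+3)M+1\bigr)\rho(10,32)$ and $r=r_0(3M+2)^2$. Suppose that more than $r$ intervals occur. A left end belongs to at most $3M+2$ intervals, so more than $r_0(3M+2)$ left ends occur, and by (F3) some $r_0$ of them are pairwise more than $3M+1$ apart. This gives $r_0$ handles $(y_i,P_i)$ with distinct apexes and pairwise disjoint intervals $[a_i,b_i]$. The sets $\Gamma_i=V(P_i)\cup\{y_i\}$ are disjoint, so by Lemma~\ref{lem:clean} we may keep $\rho(10,32)$ of them that are pairwise fully adjacent. Index them from left to right; then $s\to s'$ for all $s\in V(P_i)$, $s'\in V(P_j)$ and $i<j$.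

Choose one arc for each adjacent pair of vertices and color each pair $i<j$ by the five directions chosen for $y_iy_j$, $a_iy_j$, $y_ia_j$, $b_iy_j$ and $y_ib_j$. By (F4) there are ten indices, renamed $1,\dots,10$, on which the $a_i$ with the $y_i$ form a pattern with parameters $L_a,R_a$ and the $b_i$ with the $y_i$ form a pattern with parameters $L_b,R_b$.

Suppose that $L_e=\mathrm{in}$ and $R_f=\mathrm{out}$ for some letters $e,f\in\{a,b\}$. Then $e_1\to f_3$ is an arc, $e_1\to y_2\to f_3$, and $e_1\to s\to f_3$ for all $s\in V(P_2)$. So $I(e_1,f_3)$ contains $\Gamma_2$, which contains a cycle, against Lemma~\ref{lem:coloring}(i). Hence $L_a=L_b=\mathrm{out}$ or $R_a=R_b=\mathrm{in}$. In the first case consider the pattern on the $b_i$: $R_b=\mathrm{in}$ contradicts Lemma~\ref{lem:patterns}(i), and $R_b=\mathrm{out}$ contradicts (iii) because $b_i\to y_i$. In the second case consider the pattern on the $a_i$: $L_a=\mathrm{out}$ contradicts (i), and $L_a=\mathrm{in}$ contradicts (iv) because $y_i\to a_i$.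
\end{proof}

The apexes must be distinct because patterns need distinct $y_i$; the lemma says nothing about many handles through one vertex. This is why, here as in the semi-complete case, we have to bound how often a vertex of $Z$ can be produced.

\section{Windows and good vertices}\label{sec:windows}

We turn to Theorem~\ref{thm:reduced}. Fix $K\ge1$ and let $D$ be $3$-dicritical with at most $Kn$ non-adjacent pairs, so that
\begin{equation}\label{eq:sum}
\sum_{x\in V(D)}\mu(x)\le 2Kn .
\end{equation}
All constants depend on $K$ only, and ``$n$ large'' means larger than such a constant. We derive a contradiction for $n$ large.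

Four things go wrong with the argument of Section~\ref{sec:model}.
\begin{enumerate}
\item The vertices $u$ and $v$ need not be adjacent, and vertices between them need not lie in $I(u,v)$. We take $u$ and $v$ from a set $T\subseteq S$ of pairwise adjacent vertices with $\mu\le d$, which leaves at most $2d$ exceptions.
\item The shortest cycle through $u$ may be longer than $3$, and it may run through $S$ for a while before it leaves. By (F2) its length is at most $d+3$.
\item The vertex $p$, and the other vertices of the cycle, may be non-adjacent to $u+1$ and to many further vertices. We replace single positions by \emph{windows} of rapidly growing lengths after $u$, one for each step of the cycle, and use only those $u$ for which every vertex with a neighbor in the first windows has many neighbors in the next one.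
\item The vertices produced in $Z$ may be heavy, and then Section~\ref{sec:handles} does not apply to them. We make heavy vertices rarer than the produced ones.
\end{enumerate}
The last point dictates the order of the constants. The number $cn$ of produced vertices depends on the window lengths, and $M$ must be chosen after $c$. So $M$ is larger than all windows, and even a light vertex may miss a whole window. This is why there is a second, smaller threshold $d$, and why the third point is settled by averaging with \eqref{eq:sum} and not by a degree bound.

\subsection*{Constants} Let
\[
d=12K,\qquad \tau=\frac1{6(d+1)},\qquad h=4d+1,\qquad q=d+3 .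
\]
Define integers $0=\lambda_0<\lambda_1<\dots<\lambda_q$ and $\ell_j=\lambda_j-\lambda_{j-1}$ by
\begin{equation}\label{eq:lambda}
\ell_{j+1}=h+\frac{16Kq(h+1)(\lambda_j+1)}{\tau}\qquad(0\le j<q),
\end{equation}
and put
\[
c=\frac{\tau}{4(3d+1)(\lambda_q+1)},\qquad M=\Bigl\lceil\frac{4K}{c}\Bigr\rceil .
\]
Since $\tau<1$, we have $c\le\tau/4<1/3$ and $M\ge\lambda_q\geq\lambda_1$.

\subsection*{The sets $S$ and $T$} With this $M$, let $\Lambda$ and $S=\{1,\dots,N\}$ be as in Section~\ref{sec:handles}, let $r=r(M)$ be as in Lemma~\ref{lem:fewhandles}, and let $Z=V(D)\setminus S$. By \eqref{eq:sum},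
\begin{equation}\label{eq:heavy}
|V(D)\setminus\Lambda|\le\frac{2Kn}{M}\le\frac{cn}2\le\frac n6 .
\end{equation}
For $x\in\Lambda$ the digraph $D-x$ is $2$-dicolorable, so $\Lambda\setminus\{x\}$ is a union of two acyclic sets and $N\ge(5n/6-1)/2\ge n/3$ for $n\ge6$. By \eqref{eq:sum} again, fewer than $n/6$ vertices have $\mu>12K=d$, so at least $n/6$ vertices of $S$ have $\mu\le d$. Lemma~\ref{lem:clean}, applied to these vertices as singletons, gives a set $T\subseteq S$ with
\[
|T|\ge\tau n,\qquad\text{the vertices of $T$ pairwise adjacent},\qquad\mu(t)\le d\ \text{ for } t\in T .
\]
Let $v$ be the last vertex of $T$.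

\begin{definition}
A vertex $u\in T$ is \emph{admissible} if $u+\lambda_q<v$. Its \emph{windows} are $W_0(u)=\{u\}$ and $W_j(u)=(u+\lambda_{j-1},\,u+\lambda_j]$ for $1\le j\le q$. Thus $|W_j(u)|=\ell_j$ for $j\geq 1$, the windows $W_1(u),\dots,W_q(u)$ lie in $(u,v)$, and $W_0(u)\cup\dots\cup W_j(u)=[u,u+\lambda_j]$. An admissible $u$ is \emph{good} if
\begin{itemize}
\item[(G1)] $W_2(u)$ contains a vertex of $T$, and
\item[(G2)] for every $j$ with $0\le j<q$, every vertex $x\in V(D)$ that has a neighbor in $[u,u+\lambda_j]$ has at least $h$ neighbors in $W_{j+1}(u)$.
\end{itemize}
\end{definition}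

Condition (G2) is required of all vertices $x$, heavy ones included, since we do not control which vertices lie on the cycle through $u$.

\begin{lemma}\label{lem:good}
For $n$ large there are at least $\tau n/2$ good vertices.
\end{lemma}

\begin{proof}
At most $\lambda_q+1$ vertices of $T$ are not admissible. We count the admissible vertices that violate (G1) or (G2).

\emph{(G1).} Let $T=\{t_1<t_2<\cdots\}$ and $\kappa=\lambda_1+1$. Suppose that $t_i$ is admissible, that $t_{i+\kappa}$ exists and that $t_{i+\kappa}\le t_i+\lambda_2$. Then the $\lambda_1+1$ vertices $t_{i+1},\dots,t_{i+\kappa}$ lie in $(t_i,t_i+\lambda_2]$, at most $\lambda_1$ of them in $W_1(t_i)$, so one lies in $W_2(t_i)$. In the sum $\sum_i(t_{i+\kappa}-t_i)$ each gap between consecutive elements of $T$ is counted at most $\kappa$ times, so the sum is at most $\kappa N\le\kappa n$, and at most $\kappa n/\lambda_2$ terms exceed $\lambda_2$. By \eqref{eq:lambda}, $\lambda_2\ge\ell_2\ge8\kappa/\tau$. Hence (G1) fails for at most $\tau n/8+\kappa$ vertices.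

\emph{(G2).} Fix $j$ and $x$, and let $U_x$ be the set of admissible $u$ such that $x$ has a neighbor in $[u,u+\lambda_j]$ and at most $h-1$ neighbors in $W_{j+1}(u)$. The idea is that $x$ pays for $U_x$ with non-adjacencies: we cover $U_x$ by blocks, each block costs $x$ almost a full window of non-neighbors, and inside a block $x$ has so few neighbors that it spoils only few $u$.

Let $u_1$ be the first element of $U_x$, and let $u_{i+1}$ be the first element of $U_x$ larger than $u_i+\lambda_{j+1}$, as long as there is one. The windows $W_{j+1}(u_i)$ are pairwise disjoint, and each contains at least $\ell_{j+1}-(h-1)-1=\ell_{j+1}-h$ vertices different from $x$ and non-adjacent to $x$. So there are at most $\mu(x)/(\ell_{j+1}-h)$ vertices $u_i$. Every $u\in U_x$ lies in a block $[u_i,u_i+\lambda_{j+1}]$. Within this block, at most $\lambda_j+1$ elements satisfy $u\le u_i+\lambda_j$, and at most $\lambda_j$ satisfy $u>u_i+\lambda_{j+1}-\lambda_j$. For every other $u\in U_x$ in the block, $[u,u+\lambda_j]\subseteq W_{j+1}(u_i)$, so $[u,u+\lambda_j]$ contains one of the at most $h-1$ neighbors of $x$ in $W_{j+1}(u_i)$; each of these lies in $[u,u+\lambda_j]$ for at most $\lambda_j+1$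 values of $u$. Thus a block contains at most $(h+1)(\lambda_j+1)$ elements of $U_x$, and by \eqref{eq:sum} and \eqref{eq:lambda}
\[
\sum_{x\in V(D)}|U_x|\le\frac{2Kn\,(h+1)(\lambda_j+1)}{\ell_{j+1}-h}=\frac{\tau n}{8q}.
\]
Summing over the $q$ values of $j$, (G2) fails for at most $\tau n/8$ vertices.

Altogether at least $\tfrac34\tau n-\lambda_q-\lambda_1-2$ vertices are good, which is at least $\tau n/2$ for $n$ large.
\end{proof}

\section{What a good vertex produces}\label{sec:produce}

Let $u$ be good. As $u<v$ are both in $T$, there is an arc $uv$. Fix a $uv$-coloring $(A_u,B_u)$, and let $E_u$ be the set of $s\in(u,v)$ that are non-adjacent to $u$ or to $v$. Then $|E_u|\le2d$ and $E_u\cap T=\emptyset$. Every $s\in(u,v)\setminus E_u$ satisfies $u\to s\to v$, so Lemma~\ref{lem:coloring}(i) gives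
\begin{equation}\label{eq:between}
(u,v)\setminus E_u\subseteq B_u,\qquad\text{and in particular}\qquad T\cap(u,v)\subseteq B_u .
\end{equation}
By Lemma~\ref{lem:coloring}(ii) we can fix a shortest cycle of $D[B_u\cup\{u\}]$. It passes through $u$ because $B_u$ is acyclic; write it as
\[
u=x_0\to x_1\to\dots\to x_{k-1}=p\to u,\qquad x_1,\dots,x_{k-1}\in B_u .
\]
By (F2), $u$ is non-adjacent to $x_2,\dots,x_{k-2}$, so $k-3\le\mu(u)\le d$ and $k\le q$.

The vertex $u+1$ of the model case is replaced by the set $Q_u$ of neighbors of $p$ in $W_1(u)\setminus E_u$. Since $p$ is adjacent to $u$, (G2) with $j=0$ gives $|Q_u|\ge h-2d=2d+1$, and $Q_u\subseteq B_u$ by \eqref{eq:between}. We say that $u$ has \emph{type I} if at most $d$ vertices of $Q_u$ are out-neighbors of $p$, and \emph{type II} otherwise. The coloring and the cycle are fixed once for each good $u$; we write $p(u)$ for $p$ when $u$ varies.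

\begin{lemma}\label{lem:typeI}
If $u$ has type I, then $p(u)\in Z$ and $p(u)\to u\to s\to p(u)$ for at least $d+1$ vertices $s\in W_1(u)\setminus E_u$. Distinct vertices of type I have distinct $p(u)$.
\end{lemma}

\begin{proof}
At least $d+1$ vertices $s\in Q_u$ are not out-neighbors of $p$, so $s\to p$; and $u\to s$ because $s\notin E_u$. The triangle $p\to u\to s\to p$ shows that $p\notin S$.

Suppose that $u<u'$ have type I and $p(u)=p(u')=p$. Then $p\in B_u$, and $u'\in B_u$ by \eqref{eq:between}. The at least $d+1$ vertices $s'\in W_1(u')\setminus E_{u'}$ with $p\to u'\to s'\to p$ lie in $(u,v)$ and are adjacent to $v$. Since $\mu(u)\le d$, one of them is adjacent to $u$ as well, so it lies outside $E_u$ and hence in $B_u$. The triangle $p\to u'\to s'\to p$ is then contained in $B_u$, a contradiction.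
\end{proof}

In type II of the model case, everything in $(u,v)$ could be reached from $p$ through the single vertex $u+1$. Now an out-neighbor of $p$ in $W_1(u)$ may have many non-neighbors, so we route the walk through a vertex $t\in T$ of the second window, which has at most $d$. The remaining difficulty is that the cycle may start with several vertices of $S$, and we need it to leave $S$ at bounded distance from $u$.

\begin{lemma}\label{lem:typeII}
If $u$ has type II, then there is a vertex $z(u)\in Z$ with
\begin{enumerate}
\item[(a)] an in-neighbor in $[u,u+\lambda_q]$, and
\item[(b)] at most $3d$ in-neighbors in $(u+\lambda_2,v)$.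
\end{enumerate}
Every $z\in Z$ satisfies (a) and (b) for at most $(3d+1)(\lambda_q+1)$ admissible vertices $u$.
\end{lemma}

\begin{proof}
Write $B=B_u$ and $W_j=W_j(u)$. By (G1) there is $t\in T\cap W_2$, and $t\in B$ by \eqref{eq:between}. At least $d+1$ vertices of $Q_u$ are out-neighbors of $p$ and $\mu(t)\le d$, so one of them, $s'$, is adjacent to $t$. As $s'<t$, we have $p\to s'\to t$ in $D[B]$. We claim that
\begin{equation}\label{eq:barrier}
\text{for $1\le i\le k-1$, $x_i$ has at most $3d$ in-neighbors in $(u+\lambda_2,v)$.}
\end{equation}
Indeed, let $s\in(u+\lambda_2,v)$ with $s\to x_i$. If $s\notin E_u$ and $s$ is adjacent to $t$, then $s\in B$ and $t\to s$ because $t<s$, and $t\to s\to x_i\to\dots\to p\to s'\to t$ is a closed walk in $D[B]$, which is impossible. So $s$ is one of the at most $2d$ vertices of $E_u$ or one of the at most $d$ non-neighbors of $t$.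

The cycle is not contained in the acyclic set $S$. Let $m\ge1$ be minimal with $x_m\in Z$ and put $z(u)=x_m$. Then $m\le k-1\le q-1$, property (b) is \eqref{eq:barrier} with $i=m$, and $u=x_0<x_1<\dots<x_{m-1}$ in $S$. We show by induction that
\[
x_i\le u+\lambda_{i+2}\qquad(0\le i\le m-1),
\]
that is, each step of the cycle advances by at most one window. This holds for $i=0$. Let $1\le i\le m-1$; note that $3\le i+2\le m+1\le q$. The vertex $x_i$ has the neighbor $x_{i-1}\in[u,u+\lambda_{i+1}]$, so by (G2) with $j=i+1<q$ it has at least $h$ neighbors in $W_{i+2}\subseteq(u+\lambda_2,v)$. If $x_i>u+\lambda_{i+2}$, all of them precede $x_i$ in $S$ and are in-neighbors, and $h>3d$ contradicts \eqref{eq:barrier}. With $i=m-1$ we find that $x_{m-1}\in[u,u+\lambda_{m+1}]\subseteq[u,u+\lambda_q]$ is an in-neighbor of $z(u)$, which is (a).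

For the last statement, let $z$ and $u$ satisfy (a) and (b), and let $s$ be the last in-neighbor of $z$ in $[u,u+\lambda_q]$. The in-neighbors of $z$ in $(s,v)$ are larger than $u+\lambda_q\ge u+\lambda_2$, so there are at most $3d$ of them by (b). Thus $s$ is among the last $3d+1$ in-neighbors of $z$ in $[1,v)$, a set that depends on $z$ only, and $u\in[s-\lambda_q,s]$.
\end{proof}

\section{Proof of Theorem~\ref{thm:reduced}}\label{sec:end}

By Lemma~\ref{lem:good}, at least $\tau n/4$ good vertices have the same type.

\subsection*{Type I} By Lemma~\ref{lem:typeI} the vertices $p(u)\in Z$ are distinct, and there are at least $\tau n/4\ge cn$ of them. By \eqref{eq:heavy} at least $cn/2$ are light. Each light $p(u)$ is the apex of a handle $p(u)\to u\to s\to p(u)$ with $s\in W_1(u)$, since $s-u\le\lambda_1\le 3M+1$. These handles have distinct apexes and distinct left ends $u$, hence at least $cn/2$ different intervals. This contradicts Lemma~\ref{lem:fewhandles} once $cn/2>r$.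

\subsection*{Type II} By Lemma~\ref{lem:typeII} there are at least $\tau n/\bigl(4(3d+1)(\lambda_q+1)\bigr)=cn$ distinct vertices $z(u)\in Z$, and by \eqref{eq:heavy} at least $cn/2$ of them are light. For each such light vertex $z$ fix a good vertex $u(z)$ of type II with $z(u(z))=z$; the $u(z)$ are distinct. Fix also an in-neighbor $x(z)\in[u(z),u(z)+\lambda_q]$ of $z$, by (a), and a handle with apex $z$, by Lemma~\ref{lem:handleexists}. By Lemma~\ref{lem:fewhandles} at most $r$ intervals occur, so at least $cn/(2r)$ of the vertices $z$ have the same interval $[a,b]$. For all of them
\[
z\to a,\qquad b\to z,\qquad a\le b .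
\]
We thin out this set in four steps. Each step removes a bounded number of vertices or keeps a fixed positive fraction.
\begin{enumerate}
\item By (F3), keep a fraction $1/(\lambda_q+1)$ so that the $u(z)$ are pairwise more than $\lambda_q$ apart. The $x(z)$ are now distinct and ordered like the $u(z)$.
\item Discard the $z$ for which $x(z)$ equals $a$ or $b$ or is non-adjacent to one of them. As $a$ and $b$ are light, these are at most $2M+2$.
\item If $x(z)>a$, then $z\to a\to x(z)$. If $x(z)<a$, then $x(z)<b$ and $x(z)\to b\to z$. Keep at least half of the vertices so that the same alternative holds for all, and let $w=a$ in the first case and $w=b$ in the second.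
\item The pairs $\{x(z),z\}$ are disjoint and consist of light vertices. By Lemma~\ref{lem:clean}, keep a fraction $1/(2M+1)$ so that they are pairwise fully adjacent.
\end{enumerate}
For $n$ large at least $\rho(3d+2,8)$ vertices remain. Their $x(z)$ are pairwise adjacent vertices of $S$, so all arcs among them follow the order of $S$, and Lemma~\ref{lem:findpattern} gives a pattern $x_1,\dots,x_{3d+2},z_1,\dots,z_{3d+2}$ with $x_i=x(z_i)$ increasing and the $z_i$ in the role of the $y_i$. Its length is $3d+2\ge10$, and $x_i\to z_i$ for all $i$.

It remains to see that $R=\mathrm{out}$; this is where (b) replaces the exact staircase of the model case. Put $u_i=u(z_i)$. For $j\ge2$ we have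
\[
u_1+\lambda_2\le u_1+\lambda_q<u_j\le x_j\le u_j+\lambda_q<v .
\]
If $R=\mathrm{in}$, then $x_2,\dots,x_{3d+2}$ are $3d+1$ in-neighbors of $z_1$ in $(u_1+\lambda_2,v)$, contradicting (b) for $u_1$. So $R=\mathrm{out}$. By the third step, $z_i\to w\to x_i$ for all $i$ or $x_i\to w\to z_i$ for all $i$. This contradicts Corollary~\ref{cor:staircase}.

Both types are impossible when $n$ exceeds a constant $n_0(K)$. This proves Theorem~\ref{thm:reduced}, and with it Theorem~\ref{thm:main} and the conjecture. \qed

\begin{remark}
Criticality enters the proof of Theorem~\ref{thm:reduced} in two ways: through Lemma~\ref{lem:coloring}, and through the $2$-dicolorability of $D-x$, which makes $S$ of linear size. The linear bound \eqref{eq:sum} on non-adjacent pairs is used only in Section~\ref{sec:windows}, to make heavy vertices rare, to find $T$, and to find good vertices. Some bound of this kind is necessary, since Example~\ref{ex:quadratic} is an infinite family with fewer than $\frac7{16}n^2$ non-adjacent pairs: it has $\binom{4k+1}2-k^2-6k+\varepsilon_k$ of them, where $\varepsilon_2=2$ and $\varepsilon_k=0$ for $k\geq 3$, and this is at most $7k^2<\frac{7}{16}n^2$.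
\end{remark}

\begin{thebibliography}{1}
\bibitem{HHP}
Fr\'ed\'eric Havet, Florian H\"orsch and Lucas Picasarri-Arrieta,
\emph{The 3-dicritical semi-complete digraphs},
arXiv:2402.12014 (2024).
\end{thebibliography}
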